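# Small facets of Vietoris–Rips complexes of hypercubes

## 1. Hadamard matrices give facets with $2r$ vertices

Let $Q_n=\{\pm1\}^n$ carry the Hamming distance $d$: $d(x,y)$ is the number of coordinates in which $x$ and $y$ differ. Throughout we use
$$\langle x,y\rangle = n-2d(x,y)\qquad(x,y\in Q_n).\tag{1}$$

**Definition (complex and facet).** For a metric space $(X,\rho)$ and $r\ge0$, the Vietoris–Rips complex $\mathcal{VR}(X;r)$ has vertex set $X$, and $\sigma\subseteq X$ is a simplex if and only if $\rho(x,y)\le r$ for all $x,y\in\sigma$. A facet is a simplex that is maximal under inclusion, and its size is its number of vertices. For positive integers $n,r$ let $s(n;r)$ be the size of the smallest facet of $\mathcal{VR}(Q_n;r)$.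

So a facet of $\mathcal{VR}(Q_n;r)$ is a set $\sigma\subseteq Q_n$ of diameter at most $r$ such that no point outside $\sigma$ is within $r$ of every point of $\sigma$. We want to know how few points can block all others in this way.

We begin with $r=1$ and $r=2$. For three points, $d(x,y)+d(y,z)+d(x,z)$ is even, because each coordinate contributes $0$ or $2$. Hence no three points are pairwise at distance $1$, the facets for $r=1$ are the edges of the cube, and $s(n;1)=2$. Now let $r=2$ and $n\ge3$. One point is not a facet. A pair at distance $1$ or $2$ can be enlarged: in the first case add another neighbor of one of the two points, in the second add a common neighbor. By parity, three points with pairwise distances in $\{1,2\}$ have distances $(1,1,2)$ or $(2,2,2)$. In the first case there are a point $x$ and two of its neighbors, and we can add a third neighbor of $x$. In the second case, after reflecting, one point is all ones and the other two have $-1$ exactly in positions $\{1,2\}$ and $\{1,3\}$; the point with $-1$ exactly in position $1$ is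 at distance $1$ from all three. So $s(n;2)\ge4$. The proposition below, with the $4\times4$ Hadamard matrix, shows that $s(n;2)=4$; its facet is the set of four points of $Q_3$ with coordinate product $1$.

Recall that a Hadamard matrix of order $k$ is a $k\times k$ matrix $H$ with entries $\pm1$ and $HH^{\mathsf T}=kI$; then also $H^{\mathsf T}H=kI$. Changing the signs of rows preserves this, so we may take the first column to be all ones.

**Proposition 1.** If a Hadamard matrix of order $2r$ exists and $n\ge 2r-1$, then $\mathcal{VR}(Q_n;r)$ has a facet with $2r$ vertices. So $s(n;r)\le2r$.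

*Proof.* Let $h_1,\dots,h_{2r}$ be the rows, each with first entry $1$, and let $h_i'\in Q_{2r-1}$ be $h_i$ without its first entry. For $i\ne k$ we have $\langle h_i',h_k'\rangle=-1$, so $d(h_i',h_k')=r$ by (1). Append $n-(2r-1)$ coordinates equal to $1$ to every $h_i'$. This gives $2r$ points of pairwise distance $r$.

Let $z\in Q_n$ be within $r$ of all of them. Let $j$ be the number of appended coordinates of $z$ that equal $-1$, and let $z'\in Q_{2r-1}$ consist of the other coordinates. Then $d(z',h_i')\le r-j\le r$. Put $x=(1,z')$ and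
$$c_i=\frac{\langle x,h_i\rangle}{2r}=\frac{1+(2r-1)-2d(z',h_i')}{2r}\ge0 .$$
All columns but the first are orthogonal to the all-ones column, so the column sums of $H$ are $2r,0,\dots,0$ and $\sum_ic_i=x_1=1$. Also $\sum_ic_i^2=\|Hx\|^2/4r^2=2r\|x\|^2/4r^2=1$. Hence $0\le c_i\le1$ and $\sum_ic_i(1-c_i)=0$, so every $c_i$ is $0$ or $1$, and exactly one is $1$. For that $i$, $\langle x,h_i\rangle=2r$, so $x=h_i$ and $z'=h_i'$. For any $k\ne i$, $r=d(z',h_k')\le r-j$, so $j=0$, and $z$ is one of our points. $\square$

The proof has three ingredients: nonnegative coefficients, with sum $1$, with sum of squares $1$. We now ask what happens when we want a facet whose size is a small fraction of $r$.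

## 2. The ratio of facet size to scale

The following conjecture comes from Joseph Briggs, Ziqin Feng and Chris Wells, "Facets in the Vietoris–Rips complexes of hypercubes", arXiv:2408.01288 (2024): *there is a universal constant $c>0$ such that $s(n;r)\ge cr$ for all $n$ sufficiently large compared to $r$.* We prove that it is false.

**Theorem 2.** Let $C\ge3$ be odd. There are integers $\tau\ge1$ and $d_0$ (depending on $C$) such that for every $d\ge d_0$, with $m=2^{4\tau d}$ and $r=Cm/2$, the complex $\mathcal{VR}(Q_n;r)$ has a facet with exactly $m=\frac2C\,r$ vertices for every $n\ge2r$. So $s(n;r)\le\frac2Cr$ for these $r$ and all $n\ge2r$.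

Given $c>0$, choose an odd $C\ge3$ with $C>2/c$. Then $s(n;r)<cr$ for infinitely many $r$ and all $n\ge2r$, so the conjecture fails. A complement, proved in Section 13 and not needed for the disproof, limits how small facets can be.

**Theorem 3.** There is an absolute $c_0>0$ with $s(n;r)\ge c_0r^{2/3}$ for all $r\ge1$, $n\ge r^{5/3}$.

The true order of the best universal lower bound is not determined here.

## 3. Facets from weights on an $\mathbb F_2$-space

For a finite $\mathbb F_2$-space $V$ let $\hat V=\mathrm{Hom}(V,\mathbb F_2)$, so $|\hat V|=|V|$. A function $X:V\to\mathbb R$ has the transform $g(S)=|V|^{-1}\sum_vX(v)(-1)^{S(v)}$. Inversion says $X(v)=\sum_Sg(S)(-1)^{S(v)}$; in particular $X(0)=\sum_Sg(S)$. Parseval says $\sum_Sg(S)^2=|V|^{-1}\sum_vX(v)^2$. If $U\le V$ is a subspace, then grouping the inversion formula by $S|_U$ shows that the transform of $X|_U$ on $U$ is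
$$g_U(x)=\sum_{S:\,S|_U=x}g(S)\qquad(x\in\hat U).$$
We shall also use three elementary facts. A functional that vanishes on the common kernel of some functionals lies in their span. An affine $\mathbb F_2$-valued function that vanishes on more than half of a coset of a subspace vanishes on the whole coset. A subset of $V$ with more than $|V|/2$ elements spans $V$.

If $H$ is the character table of $V$, then Proposition 1 takes as points the functionals $S\in\hat V$ and as coordinates the $v\ne0$, with entry $(-1)^{S(v)}$. We generalize this by repeating the coordinate $v$ a number $F(v)$ of times.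

**Lemma 4.** Let $F:V\to\mathbb Z_{\ge0}$ and $f(S)=|V|^{-1}\sum_vF(v)(-1)^{S(v)}$ for $S\in\hat V$. Assume:

(a) $f\ge0$, and $2r:=\sum_vF(v)=|V|f(0)$ is even and positive;

(b) $\{v:F(v)>0\}$ spans $V$, and $f(S_1)=0$ for some $S_1\in\hat V$;

(c) if $X:V\to\mathbb Z$ satisfies $X(0)=F(0)$, $|X|\le F$, $X\equiv F\pmod 2$ and $\sum_vX(v)(-1)^{S(v)}\ge0$ for all $S\in\hat V$, then $X(v)=F(v)(-1)^{S_0(v)}$ for some $S_0\in\hat V$.

Then for every $n\ge N_0:=2r-F(0)$, $\mathcal{VR}(Q_n;r)$ has a facet of size $|V|=2r/f(0)$.

*Proof.* Let $\Phi(S)\in Q_{N_0}$ have, for each $v\ne0$, a block of $F(v)$ coordinates all equal to $(-1)^{S(v)}$. Then $\langle\Phi(S),\Phi(S')\rangle=\sum_{v\ne0}F(v)(-1)^{(S+S')(v)}=|V|f(S+S')-F(0)$, so by (1)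
$$d(\Phi(S),\Phi(S'))=\tfrac12\big(N_0-|V|f(S+S')+F(0)\big)=r-\tfrac12|V|f(S+S')\le r .$$
$\Phi$ is injective: if $\Phi(S)=\Phi(S')$, then $S=S'$ on $\{F>0\}$, which spans $V$. Pad all points with $n-N_0$ coordinates equal to $1$. We have $|V|$ points with diameter at most $r$.

Let $z\in Q_n$ be within $r$ of all padded points, let $j$ be the number of its padded coordinates equal to $-1$, and let $z'\in Q_{N_0}$ be the rest. Then $d(z',\Phi(S))\le r-j\le r$ for all $S$. For $v\ne0$ let $X(v)$ be the sum of the coordinates of $z'$ in block $v$, and put $X(0)=F(0)$. A sum of $F(v)$ signs satisfies $|X(v)|\le F(v)$ and $X(v)\equiv F(v)\pmod2$. The inequality $d(z',\Phi(S))\le r$ says $\sum_{v\ne0}X(v)(-1)^{S(v)}=\langle z',\Phi(S)\rangle\ge N_0-2r=-F(0)$, that is, $\sum_vX(v)(-1)^{S(v)}\ge0$. By (c), $X=F\cdot(-1)^{S_0}$. Thus every block of $z'$ is constant with value $(-1)^{S_0(v)}$, and $z'=\Phi(S_0)$. With $S_1$ from (b), $r=d(\Phi(S_0),\Phi(S_0+S_1))\le r-j$. So $j=0$, and $z$ is one of our points. $\square$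

For $F\equiv1$ and $V\neq 0$ we have $f(S)=[S=0]$, and (c) is the argument of Proposition 1: $X=\pm1$, $g\ge0$, $\sum g=X(0)=1$, $\sum g^2=1$, so $g$ is a point mass. This gives $f(0)=1$ and size $2r$.

To get size $2r/C$ we need $f(0)=C$, that is, average weight $C$. The first thing to try is $F\equiv C$ with $C\ge3$ odd: repeat every coordinate $C$ times. Conditions (a) and (b) hold, but (c) fails. We have $\sum g=X(0)=C$, but $\sum g^2$ is the average of $X^2$, and $X$ may take any odd value in $[-C,C]$; Parseval no longer concentrates $g$. Indeed, any sum of $C$ characters $X=\sum_{i=1}^C(-1)^{a_i}$ satisfies the hypotheses of (c). For $V=\mathbb F_2^2$, $C=3$ and $a_i=0,S_1,S_2$ with $S_1\ne S_2$ nonzero, $X$ takes the values $3,1,1,-1$. Here $r=6$ and $N_0=9$. A point $z$ with block sums $1,1,-1$ has inner product $4g(S)-3\in\{1,-3\}$ with $\Phi(S)$, so it is at distance $4$ or $6$ from each of the four points, and it is none of them.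

So the competitors to exclude are sums of $C$ characters $a$ with multiplicities $\mu_a$, $\sum\mu_a=C$, at least two of them distinct. The hypotheses of (c) provide two tools. One is parity: where $F$ is even, $X$ is even, and a sum of $C$ signs is not. The other is zeros: where $F=0$, $X=0$. If $X|_U$ vanishes off the common kernel $\Lambda^\perp$ of a subgroup $\Lambda\le\hat U$, then $g_U$ is invariant under translation by $\Lambda$. For example, for $U=\mathbb F_2$, $\Lambda=\hat U$ and $X=(2,0)$, $g_U=(1,1)$.

The plan is to use both at once. On small subspaces $U_p$ we make $F$ vanish off $\Lambda_p^\perp$, where $|\Lambda_p|=q>C$. Then the weight $C$ of the trivial character must be accompanied by weight $C$ at each of the $q-1$ nontrivial elements of $\Lambda_p$. We supply this extra weight by terms $(-1)^{s_L}$ supported on larger subspaces $W_L=U_p\oplus U_{p'}$. Each such term serves two indices $p,p'$ at once, so the terms are edges of a graph, $C$ edges of each of $q-1$ labels at each vertex. Parity on $W_L$ will force each $X$ to spend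 at least one unit of weight on each edge, and $\sum g=F(0)$ leaves exactly $C$ more. If $X$ uses characters $a$ with multiplicities $\mu_a$, the edges at each $p$ will have to be divided among the characters, $\mu_a$ edges of each label for $a$, and an edge will belong to the same $a$ at both ends. So each $a$ cuts out a spanning $\mu_a$-regular subgraph. It remains to choose a graph in which there is none unless $\mu_a=C$.

## 4. A $C$-regular graph without proper factors

Fix $C\ge3$ odd and $q=2^\ell>C$. A $k$-factor of a graph is a spanning subgraph in which every degree is $k$.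

**Definition (pods and $T_C$).** A pod is $K_{C+2}$ minus the edges of a path with two edges centered at a vertex $u$, and minus a perfect matching of the $C-1$ vertices not on this path. $T_C$ consists of a vertex $w$ joined by "bridges" to the $u$-vertices of $C$ disjoint pods.

In $K_{C+2}$ all degrees are $C+1$. The vertex $u$ loses two edges and every other vertex loses one, so in a pod $u$ has degree $C-1$ and the others have degree $C$. Hence $T_C$ is simple and $C$-regular, with $1+C(C+2)=(C+1)^2$ vertices. For $C=3$ a pod is $K_5$ minus three edges, and $T_3$ is a cubic graph with 16 vertices and 24 edges.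

**Lemma 5.** $T_C$ has no $k$-factor for $1\le k\le C-1$.

*Proof.* Let $H$ be a $k$-factor. The sum of the $H$-degrees over a pod is $k(C+2)$; it counts the edges of $H$ inside the pod twice and the bridge once if it lies in $H$. As $C+2$ is odd, $k\equiv[\text{bridge}\in H]\pmod2$. So $H$ contains all bridges if $k$ is odd and none if $k$ is even. Hence $k=\deg_H(w)\in\{0,C\}$. $\square$

We need $q-1$ labels, and many copies of $T_C$ in one label. Let $M\ge q-1$ and $M>7\cdot2^{C-1}$. Put $\mathcal P=\mathbb Z_M\times V(T_C)$ and $N=|\mathcal P|=M(C+1)^2$; then $N>3C(C+1)$. Orient the edges of $T_C$. For $j\in\{0,\dots,q-2\}$ let $\mathcal G_j$ be the graph on $\mathcal P$ with edges $\{(i,x),(i+j,y)\}$, where $i\in\mathbb Z_M$ and $x\to y$ is an oriented edge of $T_C$. The ends of such an edge determine $x\to y$, hence $j$ modulo $M$, hence $j$, since $M\ge q-1$. So the $\mathcal G_j$ are simple and pairwise edge-disjoint. A vertex $(i,x)$ has one neighbor in $\mathcal G_j$ for each edge of $T_C$ at $x$, namely $(i+j,y)$ if $x\to y$ and $(i-j,y)$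 if $y\to x$, so $\mathcal G_j$ is $C$-regular. $\mathcal G_0$ is a disjoint union of $M$ copies of $T_C$.

Let $\mathcal L$ be the set of all edges, $j(L)$ the label of $L$ (so $L\in\mathcal G_{j(L)}$), $R=|\mathcal L|=NC(q-1)/2$ and $\beta=C+R$. Every vertex lies on exactly $C$ edges of each of the $q-1$ labels. For $C=3$, $q=4$, $M=29$ one gets $N=464$, $R=2088$ and $\beta=2091$.

## 5. Subspaces indexed by points in general position

To each $p\in\mathcal P$ we attach a subspace $U_p$ of $V$, so that four of them already determine a functional. Let $\mathbb F=\mathbb F_Q$ with $Q=2^\tau\ge N$, choose distinct $t_p\in\mathbb F$ for $p\in\mathcal P$, and put $\zeta_p=(1,t_p,t_p^2,t_p^3)\in\mathbb F^4$. Any four of the $\zeta_p$ are linearly independent (Vandermonde).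

Let $E$ be an $\mathbb F$-space of dimension $d$ and $V=E\otimes_{\mathbb F}\mathbb F^4$. Concretely, $V=E^4$ and $e\otimes\zeta=(\zeta_0e,\zeta_1e,\zeta_2e,\zeta_3e)$. For a subspace $Z\le\mathbb F^4$ let $V_Z=E\otimes Z$, the span of all $e\otimes\zeta$ with $\zeta\in Z$. If $z_1,\dots,z_k$ is a basis of $Z$, every element of $V_Z$ is uniquely $\sum_ie_i\otimes z_i$ (complete to a basis of $\mathbb F^4$ and change coordinates in $E^4$ by the corresponding invertible matrix). So $|V|=2^{4\tau d}$ and $|V_Z|=|E|^{\dim Z}$. Clearly $V_Z+V_{Z'}=V_{Z+Z'}$ and $V_{Z\cap Z'}\subseteq V_Z\cap V_{Z'}$; counting elements gives $V_Z\cap V_{Z'}=V_{Z\cap Z'}$.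

We write $p$ also for $\langle\zeta_p\rangle$, and $L=\{p,p'\}$ also for $\langle\zeta_p,\zeta_{p'}\rangle$. The letter $T$ always denotes a 3-dimensional span of three points $\zeta_p$; it contains exactly three of the points. We write $p\in T$ if $\zeta_p\in T$. Put $U_p=V_p$ and $W_L=V_L=U_p\oplus U_{p'}$. General position gives: for $L\ne L'$, $W_L\cap W_{L'}$ is $0$ if $L,L'$ are disjoint and $U_p$ if they share the vertex $p$; and $U_p\cap W_L=0$ for $p\notin L$.

The dual $E^*=\mathrm{Hom}_{\mathbb F_2}(E,\mathbb F_2)$ is an $\mathbb F$-space of dimension $d$ via $(\theta\varphi)(e)=\varphi(\theta e)$. For $S\in\hat V$ put $S[\zeta](e)=S(e\otimes\zeta)$. If $S(e_0,\dots,e_3)=\sum_i\varphi_i(e_i)$ with $\varphi_i\in E^*$, then $S[\zeta]=\sum_i\zeta_i\varphi_i$. So $\zeta\mapsto S[\zeta]$ is $\mathbb F$-linear, and $S[\zeta_p]=\varphi_0+t_p\varphi_1+t_p^2\varphi_2+t_p^3\varphi_3$ is a cubic polynomial with coefficients in $E^*$, evaluated at $t_p$. We identify $\hat U_p$ with $E^*$ by $S|_{U_p}\leftrightarrow S[\zeta_p]$.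

For $d\ge N\ell$ choose $\lambda_{p,i}\in E^*$ ($p\in\mathcal P$, $1\le i\le\ell$) linearly independent over $\mathbb F$. Let $\Lambda_p$ be the $\mathbb F_2$-span of $\lambda_{p,1},\dots,\lambda_{p,\ell}$, so $|\Lambda_p|=q$. Nonzero elements of $\Lambda_p$ for distinct $p$ are $\mathbb F$-independent, because they are nonzero combinations of disjoint parts of an independent family.

**Lemma 6.** (G1) If $0\ne S\in\hat V$, then $S|_{U_p}=0$ for at most 3 vertices $p$. (G2) If $S\in\hat V$, then $S[\zeta_p]\in\Lambda_p\setminus\{0\}$ for at most 4 vertices $p$.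

*Proof.* If $S[\zeta_p]=0$ for four $p$, then $S[\cdot]=0$, because four $\zeta_p$ span $\mathbb F^4$; so $S=0$. For (G2), the values $S[\zeta]$ lie in an $\mathbb F$-space of dimension at most $4$, and nonzero elements of different $\Lambda_p$ are $\mathbb F$-independent. $\square$

## 6. The weight $F$ and its competitors

Enumerate $\Lambda_p\setminus\{0\}=\{\lambda_p^0,\dots,\lambda_p^{q-2}\}$. For $L=\{p,p'\}$ with label $j$ let $s_L\in\hat W_L$ be the functional that restricts to $\lambda_p^j$ on $U_p$ and to $\lambda_{p'}^j$ on $U_{p'}$. Define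
$$F(v)=C+\sum_{L:\,v\in W_L}(-1)^{s_L(v)} .\tag{2}$$

**Lemma 7.** The function $F$ has the following values.

* (F1) $F(0)=C+R=\beta$.
* (F2) For $0\ne v\in U_p$: $F(v)=C\sum_{\lambda\in\Lambda_p}(-1)^{\lambda(v)}$, so $F(v)=qC$ if $v\in\Lambda_p^\perp:=\bigcap_{\lambda\in\Lambda_p}\ker\lambda\subset U_p$, and $F(v)=0$ otherwise.
* (F3) For $v\in W_L\setminus\bigcup_pU_p$: $F(v)=C+(-1)^{s_L(v)}$, which is even and positive.
* (F4) For $v\notin\bigcup_LW_L$: $F(v)=C$, which is odd.

In particular $0\le F\le\beta$.

*Proof.* (F1) and (F4) are immediate. For $0\ne v\in U_p$ the edges with $v\in W_L$ are exactly the $L\ni p$, $C$ of each label, so $F(v)=C+C\sum_{\lambda\in\Lambda_p\setminus\{0\}}(-1)^{\lambda(v)}$. A nontrivial character sum over $\Lambda_p$ vanishes, which gives (F2). In (F3) no other $W_{L'}$ contains $v$, since $W_L\cap W_{L'}$ is $0$ or some $U_p$; and $C\pm1\ge2$ is even. $\square$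

The transform of $F$ is
$$f(S)=C[S=0]+\sum_L\tfrac{|W_L|}{|V|}\big[S|_{W_L}=s_L\big]\ge0 .\tag{3}$$
As $s_L\ne0$, $f(0)=C$, so $r=C|V|/2$ in Lemma 4; this is a positive integer, and (a) holds. For large $d$, the support of $f$ has at most $1+R|E|^2<|E|^4=|\hat V|$ elements, so $f$ vanishes somewhere. Also $\{F>0\}\supseteq V\setminus\bigcup_pU_p$ by (F3) and (F4), and $N|E|<|V|/2$ for large $d$, so $\{F>0\}$ spans $V$. Thus (b) holds. Since $N_0\le2r$ and $|V|=2^{4\tau d}$, Theorem 2 follows from Lemma 4 and the next statement.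

**Proposition 8 (rigidity).** For all sufficiently large $d$, $F$ satisfies condition (c) of Lemma 4.

Before proving this, we check that the absence of factors is essential. Suppose we had used other $C$-regular labeled graphs, in which every $\mathcal G_j$ has a $k$-factor for some fixed $1\le k\le C-1$. Pick $0\ne a\in\hat V$, put $\gamma_L=0$ if $L$ lies in the chosen factor of its label and $\gamma_L=a$ otherwise, and let
$$X(v)=k+(C-k)(-1)^{a(v)}+\sum_{L:\,v\in W_L}(-1)^{s_L(v)+\gamma_L(v)} .$$
Then $X(0)=\beta$, and $X\equiv F\pmod 2$ because both are sums of the same number of signs. The transform of $X$ is $k[S=0]+(C-k)[S=a]+\sum_L\frac{|W_L|}{|V|}[S|_{W_L}=s_L+\gamma_L|_{W_L}]\ge0$. Also $|X|\le F$. This is clear at $0$ and off $\bigcup_LW_L$. For $0\ne v\in U_p$, each label contributes $k$ edges with $\gamma_L=0$ and $C-k$ with $\gamma_L=a$, so $X(v)=(k+(C-k)(-1)^{a(v)})\sum_{\lambda\in\Lambda_p}(-1)^{\lambda(v)}$, and $|X(v)|\le F(v)$. On $W_L\setminus\bigcup_pU_p$ with $\gamma_L=0$, $|X|\le|k+(-1)^{s_L}|+(C-k)=C+(-1)^{s_L}$; with $\gamma_L=a$,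 $|X|\le k+|(C-k)+(-1)^{s_L}|=C+(-1)^{s_L}$. So $X$ satisfies all hypotheses of (c). Its transform is at least $1$ at both $0$ and $a$. The transform of $F\cdot(-1)^{S_0}$ is $f(S+S_0)$, which is at most $R|E|^{-2}<1$ for every $S\ne S_0$ when $d$ is large. So (c) would fail.

## 7. Masses, and the choice of a scale

The next six sections prove Proposition 8. Let $X$ be as in (c), and let $g\ge0$ be its transform, so $\sum_Sg(S)=X(0)=\beta$. For $\mathcal S\subset\hat V$ write $g(\mathcal S)=\sum_{S\in\mathcal S}g(S)$ and call it the *mass* of $\mathcal S$. Let $\mathcal Z$ be the set consisting of $\mathbb F^4$, all $T$, all $L\in\mathcal L$ and all $p$. For $Z\in\mathcal Z$ and $x\in\hat V_Z$ let $g_Z(x)=g\{S:S|_{V_Z}=x\}$; then $X(v)=\sum_xg_Z(x)(-1)^{x(v)}$ for $v\in V_Z$.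

The order of choices is as follows. The parameters $C,q,M,N,Q,R,\beta$ are fixed; they determine $|\mathcal Z|$. The symbol $O(\epsilon)$ denotes a quantity of modulus at most a constant times $\epsilon$, where the constant depends only on these parameters, and not on $d$, on $X$ or on the numbers $\kappa$ below. Then $\epsilon<1/8$ is fixed, depending only on the parameters, so small that the finitely many comparisons below hold. Then come the scales $\kappa_i$, then $d$, and only then $X$.

**Step 1 (a scale with a gap).** This step separates visible from invisible masses, with almost nothing in between. Let $\kappa_0=1$, $\kappa_{i+1}=\epsilon^32^{-8\beta/\kappa_i}$, $I=\lceil|\mathcal Z|\beta/\epsilon\rceil$ and $\kappa_*=\kappa_I$. The sequence decreases, since $2^{-8\beta/\kappa_i}<\kappa_i/(8\beta)$. The intervals $[\kappa_{i+1},\kappa_i)$ are disjoint and $\sum_xg_Z(x)=\beta$, so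
$$\sum_{i<I}\ \sum_{Z\in\mathcal Z}\ \sum_{x:\,\kappa_{i+1}\le g_Z(x)<\kappa_i}g_Z(x)\le|\mathcal Z|\beta ,$$
and for some $i<I$ the sum over $Z$ and $x$ is at most $\epsilon$. Fix such an $i$ and put $\kappa=\kappa_i\ge\kappa_*$, $\kappa'=\kappa_{i+1}$. Using $y\le2^y$ and $\kappa\le1$, we get $2^{\beta/\kappa}\kappa'\beta\le\epsilon^32^{-7\beta/\kappa}2^{\beta/\kappa}\le\epsilon^3$ and $(\beta/\kappa)^4\kappa'\le2^{4\beta/\kappa}\epsilon^32^{-8\beta/\kappa}\le\epsilon$. So
$$2^{\beta/\kappa}\kappa'\beta\le\epsilon^3,\qquad(\beta/\kappa)^4\kappa'\le\epsilon .\tag{4}$$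
We take $d\ge N\ell$ so large that (a) and (b) of Lemma 4 hold and $R\,2^{\beta/\kappa_*}\le\epsilon|E|$. This requirement does not depend on $X$ and holds for all large $d$.

Let $\mathcal A_Z=\{x\in\hat V_Z:g_Z(x)\ge\kappa\}$ and $\mathcal A=\mathcal A_{\mathbb F^4}$. Then $|\mathcal A_Z|\le\beta/\kappa$. If $Z\subset Z'$, restrictions of elements of $\mathcal A_{Z'}$ to $V_Z$ lie in $\mathcal A_Z$, since restriction can only increase mass. We call this **consistency**. The gap gives the principle that we use constantly.

**(P)** *If $\mathcal B\subset\hat V_Z\setminus\mathcal A_Z$ and $|\mathcal B|\le(\beta/\kappa)^4$, then $\sum_{x\in\mathcal B}g_Z(x)\le2\epsilon$.*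

Indeed, elements with $g_Z<\kappa'$ contribute at most $(\beta/\kappa)^4\kappa'\le\epsilon$ by (4), and those with $\kappa'\le g_Z<\kappa$ at most $\epsilon$ by the choice of $i$.

It helps to keep in mind what happens for $X=F$. If $S$ is uniform among the extensions of $s_{L'}$ to $V$, then $S|_{V_Z}$ is uniform among the functionals that agree with $s_{L'}$ on $V_Z\cap W_{L'}$. There are at least $|E|$ of these unless $V_Z\subset W_{L'}$, when there is just one. So by (3), $g_Z(x)=C[x=0]+\#\{L'\supset Z:s_{L'}|_{V_Z}=x\}$ up to an error in $[0,R/|E|]$, and $R/|E|\le\epsilon2^{-\beta/\kappa_*}<\kappa_*$. Hence for $X=F$ we have $\mathcal A=\{0\}$, $\mathcal A_T=\{0\}$, $\mathcal A_L=\{0,s_L\}$ and $\mathcal A_p=\Lambda_p$: the unit of mass belonging to $L$ is invisible on $V$ and on every $V_T$, becomes visible on $W_L$, and is still visible on $U_p$ for $p\in L$.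

**Step 2 (the visible part is nearly integral).** This step shows that the visible part of $X$ on each $V_Z$ is close to integers whose parity we know. Let
$$Y_Z(v)=\sum_{x\in\mathcal A_Z}g_Z(x)(-1)^{x(v)}\quad(v\in V_Z),\qquad K_Z=\bigcap_{x\in\mathcal A_Z}\ker x ,$$
so $|K_Z|\ge2^{-\beta/\kappa}|V_Z|$, and $Y_Z$ is constant on cosets of $K_Z$. On $V_Z$, $X-Y_Z$ is a sum of two parts. The part from $\kappa'\le g_Z(x)<\kappa$ has modulus at most $\epsilon$. The squares of the part from $g_Z(x)<\kappa'$ sum over $V_Z$, by Parseval, to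
$$|V_Z|\sum_{g_Z(x)<\kappa'}g_Z(x)^2\le|V_Z|\kappa'\beta\le2^{\beta/\kappa}\kappa'\beta|K_Z|\le\epsilon^3|K_Z| ,$$
so this part exceeds $\epsilon$ in modulus at no more than $\epsilon|K_Z|$ points of $V_Z$. Hence in every coset $v+K_Z$ at least $(1-\epsilon)|K_Z|$ elements $v'$ satisfy $|X(v')-Y_Z(v)|\le2\epsilon<\frac14$. Since $X$ is integer-valued, there is a unique integer $n_Z(v)$ with $|Y_Z(v)-n_Z(v)|\le2\epsilon$, and $X(v')=n_Z(v)$ for these $v'$.

Call $v\in V_Z$ *generic* if $v\notin\bigcup_LW_L$ when $\dim Z\ge3$; if $v\notin U_p\cup U_{p'}$ when $Z=L=\{p,p'\}$; and if $v\ne0$ when $Z=p$. If $\dim Z\ge3$, then $V_Z\cap W_L=V_{Z\cap L}$ has at most $|E|^2\le|E|^{\dim Z-1}$ elements. In all cases at most $R|E|^{\dim Z-1}$ elements of $V_Z$ are not generic, and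
$$R|E|^{\dim Z-1}\le\epsilon2^{-\beta/\kappa_*}|V_Z|\le\epsilon2^{-\beta/\kappa}|V_Z|\le\epsilon|K_Z| .$$
Therefore
$$\text{at least }(1-2\epsilon)|K_Z|\text{ elements }v'\text{ of each coset }v+K_Z\text{ are generic with }X(v')=n_Z(v).\tag{5}$$
A generic element of $W_L$ lies in no $U_{p''}$. So (F3), (F4), $X\equiv F\pmod2$ and $|X|\le F$ give:

* (R1) for $Z=\mathbb F^4$ or $Z=T$: $n_Z(v)$ is odd and $|n_Z(v)|\le C$;
* (R2) for $Z=L$: $n_L(v)$ is even.

## 8. Parity forces a unit of mass on every edge

**Step 3 (types and their overlaps).** This step sorts the mass by the largest subspace on which it is visible. We say that $S\in\hat V$ is of *$T$-type* if $S\notin\mathcal A$ and $S|_{V_T}\in\mathcal A_T$. We say that $S$ is of *$L$-type* if $S\notin\mathcal A$, $S|_{V_T}\notin\mathcal A_T$ for all $T\supset L$, and $S|_{W_L}\in\mathcal A_L$. Let $\alpha=g(\mathcal A)$, $e_T=g(T\text{-type})$ and $m_L=g(L\text{-type})$.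

We claim that any two distinct types overlap in mass at most $2\epsilon$. For $T\ne T'$, for $T,L$ with $L\not\subset T$, and for disjoint $L,L'$, the two subspaces sum to $\mathbb F^4$. So an $S$ in the overlap is determined by its two visible restrictions and is one of at most $(\beta/\kappa)^2$ elements, none in $\mathcal A$; apply (P) with $Z=\mathbb F^4$. For $L\subset T$ the types are disjoint by definition. If $L\ne L'$ share a vertex, put $T=L+L'$, which is spanned by three points. For $S$ in the overlap, $S|_{V_T}$ takes at most $(\beta/\kappa)^2$ values, none in $\mathcal A_T$ because $T\supset L$; apply (P) with $Z=T$.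

The number of types is bounded in terms of the parameters. An $S$ that lies in $t\ge1$ of them is counted $t-1\le\binom t2$ times too often when we add over types, so replacing a union of types by a sum over types costs $O(\epsilon)$ of mass.

**Step 4 (parity).** This step shows that each edge carries at least about one unit. Let $P_T(v)$ and $P_L(v)$ be the sums of $g(S)(-1)^{S(v)}$ over $S$ of $T$-type and of $L$-type, and write $Y_V=Y_{\mathbb F^4}$. By consistency, $\{S:S|_{V_T}\in\mathcal A_T\}$ is the disjoint union of $\mathcal A$ and the $T$-type, so on $V_T$ exactly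
$$Y_T=Y_V+P_T .\tag{6}$$
By consistency again, $\{S:S|_{W_L}\in\mathcal A_L\}$ is the union of $\mathcal A$, the $T$-types with $T\supset L$, and the $L$-type. So on $W_L$
$$Y_L=Y_V+\sum_{T\supset L}P_T+P_L+O(\epsilon).\tag{7}$$
By (R1), both $Y_T$ and $Y_V$ are within $2\epsilon$ of odd integers at every point of $V_T$; so $P_T$ is within $4\epsilon$ of an even integer there. In (7), $Y_L$ is near an even integer by (R2), $Y_V$ near an odd one, and each $P_T$ near an even one. Hence $P_L(w)$ is within $O(\epsilon)$ of an odd integer for every $w\in W_L$.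

Evaluate at $0$. First, $\alpha=Y_V(0)\ge0$ is near an odd integer of modulus at most $C$, so $\alpha=A+O(\epsilon)$ with $A$ odd and $1\le A\le C$. Second, $m_L=P_L(0)\ge0$, so $m_L=\bar m_L+O(\epsilon)$ with $\bar m_L\ge1$ odd.

**Step 5 (concentration on an edge).** If an edge carries just one unit, this unit sits on a single functional of $W_L$. For $x\in\hat W_L$ let $\rho_L(x)=g\{S\text{ of }L\text{-type}:S|_{W_L}=x\}$; it is supported on $\mathcal A_L$, and it is the transform of $P_L|_{W_L}$. Since $|P_L|\ge1-O(\epsilon)$ on $W_L$, Parseval gives $\sum_x\rho_L(x)^2\ge1-O(\epsilon)$. If $\bar m_L=1$, then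
$$\max_x\rho_L(x)\ge\frac{\sum_x\rho_L(x)^2}{\sum_x\rho_L(x)}\ge\frac{1-O(\epsilon)}{1+O(\epsilon)}=1-O(\epsilon).$$
Let $b_L\in\mathcal A_L$ be the maximizer. Then $\rho_L(b_L)=1+O(\epsilon)$, the remaining $L$-type mass is $O(\epsilon)$, and the maximizer is unique.

**Step 6 (the budget).** We now count the total mass. Let $u$ be the mass of the untyped $S$, that is, those not in $\mathcal A$ and of no type. The total is $\beta=C+R$, so $\alpha+u+\sum_Te_T+\sum_Lm_L=C+R+O(\epsilon)$. There are $R$ edges, hence
$$u+\sum_Te_T+\sum_L(m_L-1)=C-A+O(\epsilon),\tag{8}$$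
and every summand on the left is at least $-O(\epsilon)$.

## 9. Periodicity at a point forces $A=C$

The right side of (8) is slack that a competitor could use. This section shows that there is none.

**Step 7 (the masses on $U_p$).** Call $p$ *clean* if $\bar m_L=1$ for all $L\ni p$. If $k$ edges have $\bar m_L\ge3$, then (8) gives $2k\le C-1+O(\epsilon)$, so $k\le(C-1)/2$. Hence at most $C-1<N$ vertices are unclean, and clean vertices exist. Let $p$ be clean.

By (F2) and $|X|\le F$, $X=0$ on $U_p\setminus\Lambda_p^\perp$. So in $g_p(x)=|U_p|^{-1}\sum_{v\in U_p}X(v)(-1)^{x(v)}$ only $v\in\Lambda_p^\perp$ contribute, and $g_p$ is exactly invariant under translation by $\Lambda_p$. Hence $\mathcal A_p$ is $\Lambda_p$-invariant. It is nonempty: $A\ge1$ forces $\mathcal A\ne\emptyset$, and restrictions of elements of $\mathcal A$ lie in $\mathcal A_p$. For $x\in\mathcal A_p$ and $\lambda\in\Lambda_p$, both $x$ and $x+\lambda$ vanish on $K_p$, hence so does $\lambda$; thus $K_p\subset\Lambda_p^\perp$. By (5) there is a nonzero $v'\in K_p$ with $X(v')=n_p(0)$.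 As $F(v')=qC$, $n_p(0)\le qC$, and
$$g_p(\mathcal A_p):=\sum_{x\in\mathcal A_p}g_p(x)=Y_p(0)\le qC+2\epsilon .$$

Now a lower bound. For $x\in\hat U_p$ let $\nu(x)=\#\{L\ni p:b_L|_{U_p}=x\}$. Each such $L$ provides mass $1+O(\epsilon)$ above $x$, and different $L$-types overlap in mass at most $2\epsilon$, so $g_p(x)\ge\nu(x)-O(\epsilon)$. For a coset $y$ of $\Lambda_p$ let $t_y$ be the constant value of $g_p$ on $y$, and let $N_y=\sum_{x\in y}\nu(x)$. Since $|y|=q$ and $\nu$ is integer-valued,
$$t_y\ge\max_{x\in y}\nu(x)-O(\epsilon)\ge\lceil N_y/q\rceil-O(\epsilon).$$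
If $N_y>0$, then some $b_L|_{U_p}$ lies in $y$, and also in $\mathcal A_p$ by consistency, so $y\subset\mathcal A_p$. There are $C(q-1)$ edges at $p$, so $\sum_yN_y=C(q-1)$, and since $0<C/q<1$,
$$\sum_y\lceil N_y/q\rceil\ge\lceil C-C/q\rceil=C .$$
This is where $q>C$ is used. At most $C(q-1)$ cosets have $N_y>0$, so errors add to $O(\epsilon)$, and $g_p(\mathcal A_p)=\sum_{y\subset\mathcal A_p}q\,t_y$ is at least $q\sum_y\lceil N_y/q\rceil-O(\epsilon)+\sum_{y\subset\mathcal A_p,N_y=0}q\,t_y$. Comparing with the upper bound,
$$g_p(\mathcal A_p)=qC+O(\epsilon),\quad\sum_y\lceil N_y/q\rceil=C,\quad t_y=\lceil N_y/q\rceil+O(\epsilon)\ (N_y>0),\quad\sum_{y\subset\mathcal A_p,\,N_y=0}q\,t_y=O(\epsilon).\tag{9}$$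

**Step 8 (a second count).** We count $g_p(\mathcal A_p)$ again, by types, to compare with (8). The set $\{S:S|_{U_p}\in\mathcal A_p\}$ contains $\mathcal A$, the $T$-types with $T\ni p$ and the $L$-types with $L\ni p$, by consistency. If $p\notin T'$, its intersection with the $T'$-type has mass at most $2\epsilon$: $T'+p=\mathbb F^4$, so there are at most $(\beta/\kappa)^2$ such $S$, none in $\mathcal A$, and (P) applies. If $p\notin L'$, its intersection with the $L'$-type has mass at most $2\epsilon$: put $T=L'+p$; then $S|_{V_T}$ takes at most $(\beta/\kappa)^2$ values, none in $\mathcal A_T$, and (P) applies with $Z=T$. Let $u_p\le u$ be the mass of the untyped part. As $p$ is clean, $\sum_{L\ni p}m_L=C(q-1)+O(\epsilon)$. So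
$$qC=A+\sum_{T\ni p}e_T+C(q-1)+u_p+O(\epsilon),\qquad\text{i.e.}\qquad C-A=\sum_{T\ni p}e_T+u_p+O(\epsilon).$$
Subtracting this from (8),
$$(u-u_p)+\sum_{T\not\ni p}e_T+\sum_L(m_L-1)=O(\epsilon).\tag{10}$$
All terms are at least $-O(\epsilon)$, so every term is $O(\epsilon)$.

**Step 9 (no slack).** By (10), $m_L=1+O(\epsilon)$, hence $\bar m_L=1$, for all $L$. So every vertex is clean, $b_L$ is defined for all $L$, and Step 7, (9) and (10) hold at every $p$. Take four vertices $p_1,\dots,p_4$. Each $T$ contains exactly three points, so it misses one of the four, and (10) at that one gives $e_T=O(\epsilon)$. Also $u-u_{p_i}=O(\epsilon)$ for $i=1,\dots,4$, so all untyped mass except $O(\epsilon)$ has $S|_{U_{p_i}}\in\mathcal A_{p_i}$ for all four $i$. Since $\zeta_{p_1},\dots,\zeta_{p_4}$ span $\mathbb F^4$, such $S$ is one of at most $(\beta/\kappa)^4$ elements, none in $\mathcal A$, and (P) gives $u=O(\epsilon)$. By (8), $C-A=O(\epsilon)$, so $A=C$. Altogether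
$$\alpha=C+O(\epsilon),\qquad m_L=1+O(\epsilon)\ \ \forall L,\qquad\sum_Te_T+u=O(\epsilon).\tag{11}$$

## 10. At most $C$ atoms, with integer masses

**Step 10 (near-integrality of the atom mass over $x$).** We know that $\mathcal A$ has mass about $C$; we want to see that it consists, up to $O(\epsilon)$, of a few atoms with integer masses. Let $\mu_p(x)=g\{S\in\mathcal A:S|_{U_p}=x\}$; it vanishes for $x\notin\mathcal A_p$. By (11), the decomposition in Step 8, and the fact that the $L$-type has mass $O(\epsilon)$ outside $S|_{W_L}=b_L$, for $x\in\mathcal A_p$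
$$g_p(x)=\mu_p(x)+\nu(x)+O(\epsilon).\tag{12}$$
By (9), $g_p(x)$ is within $O(\epsilon)$ of an integer for every $x\in\mathcal A_p$: of $\lceil N_y/q\rceil$ if $x\in y$ with $N_y>0$, and of $0$ otherwise. Hence $\mu_p(x)$ is within $O(\epsilon)$ of an integer. The cosets $y\subset\mathcal A_p$ with $N_y=0$ carry total $g_p$-mass $O(\epsilon)$, and $\mu_p\le g_p$. By (9) at most $C$ cosets, so at most $qC$ elements $x$, have $N_y>0$; if $\mu_p(x)<1/2$ for such an $x$, then $\mu_p(x)=O(\epsilon)$. So
$$\sum_{x:\,\mu_p(x)<1/2}\mu_p(x)=O(\epsilon).$$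
Call $a\in\mathcal A$ *bad* if $\mu_p(a|_{U_p})<1/2$ for some $p$. Summing over the $N$ vertices, the bad atoms have total mass $O(\epsilon)$.

**Step 11 (counting the other atoms).** There are at most $C$ non-bad atoms. For each $p$ at most $C$ values $x$ have $\mu_p(x)\ge1/2$, since each such $\mu_p(x)$ is at least $1-O(\epsilon)$ and $\sum_x\mu_p(x)=\alpha=C+O(\epsilon)$. Suppose $a_0,\dots,a_C$ are distinct non-bad atoms. For each $p$ two of them agree on $U_p$. By (G1), applied to the sum of two of them, each pair agrees on $U_p$ for at most 3 vertices $p$. So $N\le3C(C+1)/2$, a contradiction.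

Let $\mathcal A^\circ$ be the set of non-bad atoms; it has mass $C+O(\epsilon)$. For $a\in\mathcal A^\circ$ choose $p$ such that $a$ differs on $U_p$ from all other non-bad atoms; by (G1) at most $3(C-1)<N$ vertices are excluded. Then only bad atoms share the restriction $a|_{U_p}$ with $a$, so $g(a)=\mu_p(a|_{U_p})+O(\epsilon)=\mu_a+O(\epsilon)$ with $\mu_a\ge1$ an integer. Consequently $\sum_{a\in\mathcal A^\circ}\mu_a=C$. Put $\mu_\gamma=0$ for $\gamma\in\hat V\setminus\mathcal A^\circ$.

**Step 12 (translation).** We normalize so that $0$ is an atom. Let $a_0\in\mathcal A^\circ$. Replacing $X$ by $X\cdot(-1)^{a_0}$ preserves all hypotheses on $X$ and replaces $g(S)$ by $g(S+a_0)$. Each $g_Z$ is translated, so the chosen scale remains valid, and $\mathcal A_Z$, the types, $b_L$ and $\mathcal A^\circ$ are translated by the restrictions of $a_0$. So assume $0\in\mathcal A^\circ$; we prove $X=F$. Let $\Gamma=\mathrm{span}_{\mathbb F_2}\mathcal A^\circ$. As $\mathcal A^\circ$ has at most $C$ elements, one of them $0$, $|\Gamma|\le2^{C-1}$.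

## 11. Edge colors form factors of $T_C$

**Step 13 (each $b_L$ is $s_L$ up to an atom).** We show that $s_L\in\Gamma|_{W_L}\cup(b_L+\Gamma|_{W_L})$ for each $L$. By (7), (11) and Steps 5 and 11, on $W_L$
$$Y_L(w)=\sum_{a\in\mathcal A^\circ}\mu_a(-1)^{a(w)}+(-1)^{b_L(w)}+O(\epsilon).$$
Suppose $\gamma(w)=0$ for all $\gamma\in\Gamma$ and $b_L(w)=0$. Then $Y_L(w)=C+1+O(\epsilon)$, so $n_L(w)=C+1$. By (5), at least $(1-2\epsilon)|K_L|$ elements $w'\in w+K_L$ are generic with $C+1=X(w')\le F(w')=C+(-1)^{s_L(w')}$, that is, $s_L(w')=0$. Since $1-2\epsilon>\frac12$, the affine function $s_L|_{w+K_L}$ vanishes, and $s_L(w)=0$. Thus $s_L$ vanishes on the common kernel of $\Gamma|_{W_L}$ and $b_L$, so it lies in their span, which is the claim.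

**Step 14 (good vertices).** We avoid accidental coincidences between $\Gamma$ and the $\Lambda_p$. Call $p$ *good* if

(i) $\gamma|_{U_p}\ne0$ for all $0\ne\gamma\in\Gamma$, and

(ii) $\Gamma|_{U_p}\cap\Lambda_p=\{0\}$.

By (G1) each $\gamma\ne0$ spoils (i) for at most 3 vertices, and by (G2) each $\gamma$ spoils (ii) for at most 4. So at most $7|\Gamma|\le7\cdot2^{C-1}<M$ vertices are not good.

Let $p$ be good and $L\ni p$. Then $s_L|_{U_p}=\lambda_p^{j(L)}\ne0$ is not in $\Gamma|_{U_p}$ by (ii), so $s_L\notin\Gamma|_{W_L}$. By Step 13, $b_L=s_L+\gamma_L|_{W_L}$ with $\gamma_L\in\Gamma$. This $\gamma_L$, the *color* of $L$, is unique by (i): restriction from $\Gamma$ to $W_L$ is injective. So it depends only on $L$, and not on which good end is used.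

**Step 15 (periodicity counts the colors).** Let $p$ be good and
$$h(x)=\sum_{a\in\mathcal A^\circ:\,a|_{U_p}=x}\mu_a+\nu(x)\qquad(x\in\hat U_p).$$
By consistency $h$ vanishes off the $\Lambda_p$-invariant set $\mathcal A_p$. On $\mathcal A_p$ it is within $O(\epsilon)$ of the $\Lambda_p$-invariant function $g_p$, by (12) and because $\mu_p(x)$ differs from the first sum by $O(\epsilon)$ (Steps 10 and 11). Being integer-valued, $h$ is $\Lambda_p$-invariant. Let $\gamma\in\Gamma$ and let $j$ be a label.

First, $h(\gamma|_{U_p})=\mu_\gamma$. By (i) only $a=\gamma$ can contribute to the first sum. If $b_L|_{U_p}=\gamma|_{U_p}$ with $L\ni p$, then $\lambda_p^{j(L)}=(\gamma+\gamma_L)|_{U_p}\in\Gamma|_{U_p}$, which (ii) excludes; so $\nu(\gamma|_{U_p})=0$.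

Second, $h(\gamma|_{U_p}+\lambda_p^j)=\#\{L\ni p:j(L)=j,\ \gamma_L=\gamma\}$. By (ii), no $a\in\Gamma$ restricts to $\gamma|_{U_p}+\lambda_p^j$. And $\lambda_p^{j(L)}+\gamma_L|_{U_p}=\gamma|_{U_p}+\lambda_p^j$ forces $\lambda_p^{j(L)}+\lambda_p^j\in\Gamma|_{U_p}\cap\Lambda_p=\{0\}$, so $j(L)=j$, and then $\gamma_L=\gamma$ by (i); the converse is clear.

By invariance the two values agree: at every good $p$,
$$\#\{L\ni p:j(L)=j,\ \gamma_L=\gamma\}=\mu_\gamma\qquad\text{for all }j\text{ and all }\gamma\in\Gamma.\tag{13}$$

**Step 16 (only one atom).** Now Lemma 5 enters. $\mathcal G_0$ consists of $M$ disjoint copies of $T_C$, and fewer than $M$ vertices are not good, so some copy has only good vertices. All edges of label $0$ at its vertices lie in the copy. By (13) with $j=0$, $\gamma=0$, its edges with $\gamma_L=0$ form a $\mu_0$-factor, and $1\le\mu_0\le C$ since $0\in\mathcal A^\circ$. By Lemma 5, $\mu_0=C$. As $\sum_a\mu_a=C$, we get $\mathcal A^\circ=\{0\}$, $\Gamma=0$ and $g(0)=C+O(\epsilon)$. Step 13 now reads $s_L\in\{0,b_L\}$, and $s_L\ne0$.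 So $b_L=s_L$ for all $L$.

## 12. From approximate to exact equality

**Step 17 (an approximate formula for $X$).** We know the masses on the $W_L$; we now compute $X$ at every point. Let $G_L=\{S\text{ of }L\text{-type}:S|_{W_L}=s_L\}$, so $g(G_L)=\rho_L(s_L)=1+O(\epsilon)$, and let $r_L(v)=\sum_{S\in G_L}g(S)(-1)^{S(v)}$. We have $0\notin G_L$ (since $0\in\mathcal A$), $g(0)=C+O(\epsilon)$, and the $G_L$ overlap pairwise in mass at most $2\epsilon$. As the total mass is $C+R$, all mass except $O(\epsilon)$ lies in $\{0\}\cup\bigcup_LG_L$. So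
$$X(v)=C+\sum_Lr_L(v)+O(\epsilon)\quad(v\in V),\qquad r_L(v)=(-1)^{s_L(v)}+O(\epsilon)\quad(v\in W_L).\tag{14}$$

**Step 18 (edges do not act outside $W_L$).** We claim that $r_L(v)=O(\epsilon)$ for $v\notin W_L$. Let $w$ be uniform in $W_L$; the idea is to average $X$ over $v+W_L$, where the bound $F=C$ holds at almost all points.

First, for $L'\ne L$ and $x_0\in\{0,s_L\}$, the elements $S\in G_{L'}$ with $S|_{W_L}=x_0$ have mass at most $2\epsilon$. If $L\cap L'=\emptyset$, there is at most one such $S$, and it is not in $\mathcal A$. If $L,L'$ share a vertex, $S|_{V_{L+L'}}$ has at most one value, and it is not in $\mathcal A_{L+L'}$, because $S$ is of $L'$-type. In both cases use (P). Averaging the inversion formula over $w$ leaves only the $S$ with the prescribed restriction. Since $s_L\ne0$, the element $0$ does not restrict to $s_L$, and no element of $G_L$ restricts to $0$. Hence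
$$\mathbb E_wX(v+w)(-1)^{s_L(w)}=\sum_{S|_{W_L}=s_L}g(S)(-1)^{S(v)}=r_L(v)+O(\epsilon),$$
$$\mathbb E_wX(v+w)=\sum_{S|_{W_L}=0}g(S)(-1)^{S(v)}=C+O(\epsilon).$$

Now $v+w\notin W_L$. For each $L'\ne L$, $(v+W_L)\cap W_{L'}$ is empty or a coset of $W_L\cap W_{L'}$, so it has at most $|E|$ elements. Hence $v+w\in\bigcup_{L'}W_{L'}$ for a fraction at most $R|E|/|E|^2=R/|E|\le\epsilon$ of the $w$. For these $w$, $|X(v+w)|\le F(v+w)\le\beta$; for all others $X(v+w)\le F(v+w)=C$ by (F4). So the negative part of $D=C-X(v+w)$ has mean $O(\epsilon)$, while $D$ itself has mean $O(\epsilon)$. As $|D|$ is $D$ plus twice its negative part, $\mathbb E_w|X(v+w)-C|=O(\epsilon)$. Therefore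
$$\mathbb E_wX(v+w)(-1)^{s_L(w)}=C\,\mathbb E_w(-1)^{s_L(w)}+O(\epsilon)=O(\epsilon),$$
because $s_L\ne0$. Together with the first average this proves the claim.

**Step 19 (integrality).** By (14) and Step 18, for every $v\in V$
$$X(v)=C+\sum_{L:\,v\in W_L}(-1)^{s_L(v)}+O(\epsilon)=F(v)+O(\epsilon).$$
Both sides are integers and $\epsilon$ is small, so $X=F$. Undoing the translation of Step 12, the original $X$ equals $F\cdot(-1)^{a_0}$. This proves Proposition 8, and with it Theorem 2. The conjecture is false. $\square$

## 13. The lower bound $r^{2/3}$ from discrepancy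

We prove Theorem 3: if a facet is very small, rounding its center of mass produces a point that is too close to everything. Two cited theorems do the rounding.

* Spencer (*Six standard deviations suffice*, Trans. AMS 1985): there is an absolute $K\ge1$ such that for every $m\times m$ matrix $A$ with entries in $[-1,1]$ some $\varepsilon\in\{\pm1\}^m$ has $\|A\varepsilon\|_\infty\le K\sqrt m$. By adding zero columns, the same holds for $m$ rows and at most $m$ columns.
* Lovász–Spencer–Vesztergombi (*Discrepancy of set-systems and matrices*, European J. Combin. 1986): for every real matrix $A$ with $k$ columns and every $y\in[-1,1]^k$ there is $z\in\{\pm1\}^k$ with $\|A(z-y)\|_\infty\le2\,\mathrm{herdisc}(A)$. Here $\mathrm{herdisc}(A)$ is the maximum over column submatrices $A'$ of $\min_{\varepsilon}\|A'\varepsilon\|_\infty$, where $\varepsilon$ runs over sign vectors. For example, $\mathrm{herdisc}(1\;\,1)=1$: the two columns balance, but a single one does not.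

*Proof of Theorem 3.* Let $\sigma$ be a facet of size $m$ in $\mathcal{VR}(Q_n;r)$, with $r\ge1$ and $n\ge r^{5/3}$. Suppose $(K+1)m^{3/2}\le r$; we derive a contradiction.

**Step 1 (a free coordinate).** We find a coordinate that can be flipped at the end. Since $K+1>1$, $m<r^{2/3}$. Each point of $\sigma$ differs from a fixed one in at most $r$ coordinates, so at most $(m-1)r<r^{5/3}\le n$ coordinates are non-constant on $\sigma$. Hence some coordinate $i_0$ is constant on $\sigma$.

**Step 2 (the center).** The average distance to $\sigma$ is a little below $r$. Let $y=\frac1m\sum_{t\in\sigma}t\in[-1,1]^n$. For $s\in\sigma$, since $d(s,s)=0$,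
$$\sum_i\frac{1-s_iy_i}2=\frac1m\sum_{t\in\sigma}d(s,t)\le\frac{m-1}m\,r=r-\frac rm .$$

**Step 3 (few fractional coordinates).** We move $y$ without changing these sums. The polytope $\{y'\in[-1,1]^n:\langle s,y'\rangle=\langle s,y\rangle\ \forall s\in\sigma\}$ contains $y$ and is compact, so it has a vertex $y'$. At most $m$ coordinates of $y'$ lie in $(-1,1)$. If there were more, some nonzero $\eta$ supported on them would satisfy the $m$ equations $\langle s,\eta\rangle=0$, and $y'\pm\delta\eta$ would lie in the polytope for small $\delta>0$, so $y'$ would not be a vertex.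

**Step 4 (rounding).** Let $A$ have rows indexed by $s\in\sigma$, columns indexed by the fractional coordinates of $y'$, and entries $s_i$. Every column submatrix has $m$ rows and at most $m$ columns, so $\mathrm{herdisc}(A)\le K\sqrt m$ by the first theorem. The second theorem rounds the fractional coordinates (if there are none, nothing needs to be done) and gives $z\in Q_n$ with $|\langle s,z-y\rangle|=|\langle s,z-y'\rangle|\le2K\sqrt m$ for all $s\in\sigma$. So
$$d(s,z)=\sum_i\frac{1-s_iz_i}2\le r-\frac rm+K\sqrt m\le r-1,$$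
because $r\ge(K+1)m^{3/2}\ge Km^{3/2}+m$.

**Step 5 (the contradiction).** Set coordinate $i_0$ of $z$ to the value opposite to the common value on $\sigma$. The new point is not in $\sigma$, and its distances to $\sigma$ have grown by at most $1$, so they are at most $r$. This contradicts the maximality of $\sigma$.

Hence $m>(r/(K+1))^{2/3}$, and Theorem 3 holds with $c_0=(K+1)^{-2/3}$. $\square$
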